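# Two measures of weak non-compactness on $K(H)$: equal for separable $H$, not equivalent for non-separable $H$

## The guess $\omega=\operatorname{wk}$ on $K(H)$, tested on diagonals, columns and the unit ball

Take a bounded set $A$ in a Banach space $X$. How far is it from being relatively weakly compact? There are two natural ways to put a number on this. One measures how well $A$ can be approximated by weakly compact sets. The other looks at the weak* closure of $A$ in $X^{**}$ and measures how far it sticks out of $X$. We ask whether the two numbers are comparable when $X=K(H)$ is the space of compact operators on a Hilbert space $H$. The problem comes from Jan Hamhalter and Ondřej F.K. Kalenda, "Measures of weak non-compactness in spaces of nuclear operators", arXiv:1711.08906 (2017).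

For nonempty sets $A,B$ in $X$ or in $X^{**}$ put $\widehat{\operatorname{d}}(A,B)=\sup\{\operatorname{dist}(a,B);\,a\in A\}$.

**Definition (the two measures).** For a bounded nonempty $A\subset X$,
$$\omega(A)=\inf\{\widehat{\operatorname{d}}(A,K);\ K\subset X\text{ weakly compact}\},\qquad \operatorname{wk}(A)=\widehat{\operatorname{d}}(\overline A^{w^*},X).$$
Here $K$ is nonempty, $\overline A^{w^*}$ is the closure of $A$ in $(X^{**},w^*)$, the space $X$ is canonically embedded in $X^{**}$, and distances are computed in the norm of $X^{**}$. The number $\omega(A)$ is the De Blasi measure of weak non-compactness. The two measures are **equivalent** on $X$ if there is $C>0$ with $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$.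

Two basic facts have short proofs.

*Always $\operatorname{wk}(A)\le\omega(A)$.* Let $K$ be weakly compact with $\widehat{\operatorname{d}}(A,K)<d$. Then $A\subset K+dB_{X^{**}}$, where $B_{X^{**}}$ is the closed unit ball. This sum of two $w^*$-compact sets is $w^*$-compact, so it contains $\overline A^{w^*}$. Hence every point of $\overline A^{w^*}$ has distance at most $d$ from $X$.

*Both vanish exactly on relatively weakly compact sets.* Suppose $\overline A^{w^*}\subset X$. The set $\overline A^{w^*}$ is $w^*$-compact, and the $w^*$-topology restricted to $X$ is the weak topology. So $A$ is relatively weakly compact. Since $X$ is norm closed in $X^{**}$, the condition $\overline A^{w^*}\subset X$ is the same as $\operatorname{wk}(A)=0$. If $A$ is relatively weakly compact, taking $K$ to be its weak closure gives $\omega(A)=0$. And $\omega(A)=0$ forces $\operatorname{wk}(A)=0$.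

In general the two measures are not equivalent. But for $X=c_0(\Gamma)$ (any set $\Gamma$), for $\ell^1(\Gamma)$ and for $L^1(\mu)$ it is known that $\omega(A)=\operatorname{wk}(A)$ for all bounded $A$. Compact operators are the matrix analogue of null sequences, so the first guess is:

> *On $K(H)$ the two measures are equal, for every $H$, as on $c_0(\Gamma)$.*

If $\dim H<\infty$ both measures vanish and nothing is to be shown, so let $\dim H=\infty$. We test the guess. Scalars are real or complex, inner products are linear in the first variable, and $\mathbb N=\{1,2,\dots\}$.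

**Test 1: $c_0(\Gamma)$ by hand.** Here $X^{**}=\ell_\infty(\Gamma)$, and on bounded sets $w^*$-convergence is pointwise convergence. Let $A$ be bounded and $c>\operatorname{wk}(A)$. For $x\in A$ let $\varphi_c(x)$ keep the coordinates with $|x(\gamma)|>c$ and replace the others by $0$. Then $\|x-\varphi_c(x)\|\le c$. Let $\varphi_c(x_\alpha)\to s$ pointwise with $x_\alpha\in A$; after passing to a subnet, $x_\alpha\to x^{**}\in\overline A^{w^*}$. Since $\operatorname{dist}(x^{**},c_0(\Gamma))<c$, we have $|x^{**}(\gamma)|<c$ for all but finitely many $\gamma$. For each such $\gamma$, eventually $|x_\alpha(\gamma)|<c$, so $\varphi_c(x_\alpha)(\gamma)=0$ and $s(\gamma)=0$. Thus $s$ has finite support and $s\in c_0(\Gamma)$. So $\varphi_c(A)$ is relatively weakly compact and within $c$ of $A$, which gives $\omega(A)\le c$. Letting $c\downarrow\operatorname{wk}(A)$ we get $\omega(A)=\operatorname{wk}(A)$. Countability of $\Gamma$ played no role.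

**Test 2: diagonal operators.** Let $H=\ell_2(\Gamma)$ with basis $(e_\gamma)$. The map $x\mapsto\operatorname{diag}(x)$ embeds $c_0(\Gamma)$ isometrically in $K(H)$, and $S\mapsto(\langle Se_\gamma,e_\gamma\rangle)_\gamma$ is a contraction of $K(H)$ onto $c_0(\Gamma)$ that undoes it. By Fact 4 below, both measures of a set of diagonal operators are the same computed in $c_0(\Gamma)$ or in $K(H)$. So they agree on sets of diagonal operators, for all $\Gamma$.

**Test 3: one column.** Fix a unit vector $h$. The set $\{\langle\cdot,h\rangle y:\|y\|\le1\}$ is a bounded linear image of the weakly compact ball of $H$. Both measures are $0$.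

**Test 4: the unit ball $B$ of $K(H)$.** As recalled below, $K(H)^{**}=B(H)$. By Goldstine's theorem $\overline B^{w^*}$ is the unit ball of $B(H)$, which contains $I$. For compact $S$ and an orthonormal sequence $(e_n)$ we have $\|(I-S)e_n\|\ge1-\|Se_n\|\to1$, so $\operatorname{dist}(I,K(H))=1$. Using $K=\{0\}$ for the upper bound, $1\le\operatorname{wk}(B)\le\omega(B)\le1$.

The guess passes all four tests, in every dimension. Still, it is only half right.

## What separability of $H$ decides

**Theorem 1.** Let $H$ be an infinite-dimensional real or complex Hilbert space.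

* (a) If $H$ is separable, then $\omega(A)=\operatorname{wk}(A)$ for every bounded $A\subset K(H)$.
* (b) If $H$ is non-separable, then for every integer $N\ge2$ there is a set $A_N\subset K(H)$ of finite rank operators of norm $\sqrt N$ with $\operatorname{wk}(A_N)\le1$ and $\omega(A_N)=\sqrt N$. Hence $\omega$ and $\operatorname{wk}$ are not equivalent.

So $\omega,\operatorname{wk}$ are equivalent on $K(H)$ if and only if $H$ is separable, and then they coincide.

Write $K(H,G)$ and $B(H,G)$ for the compact and the bounded operators from $H$ to $G$. The $c_0$-sum $\big(\bigoplus_{j\in J}X_j\big)_{c_0}$ consists of the families $(x^j)_{j\in J}$, $x^j\in X_j$, such that $\{j:\|x^j\|\ge\varepsilon\}$ is finite for each $\varepsilon>0$, with the sup-norm. For instance, if all $H_j,G_j$ are one-dimensional, $\big(\bigoplus_{j\in J}K(H_j,G_j)\big)_{c_0}=c_0(J)$.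

**Theorem 2.**

* (a) For every Hilbert space $H$ and every bounded norm-separable $A\subset K(H)$, $\omega(A)=\operatorname{wk}(A)$.
* (b) If $H$ is non-separable, then for all reals $0<s\le t$ there is a bounded $A\subset K(H)$ with $\operatorname{wk}(A)=s$, $\omega(A)=t$. (So there is no relation between the two quantities beyond $\operatorname{wk}\le\omega$ and simultaneous vanishing.)
* (c) Let $X=\big(\bigoplus_{j\in J}K(H_j,G_j)\big)_{c_0}$ with nonzero Hilbert spaces $H_j,G_j$ and any index set $J$. Let $J_{ns}$ be the set of $j$ such that $H_j$ or $G_j$ is non-separable. The following are equivalent: (i) $\omega=\operatorname{wk}$ on $X$; (ii) $\omega$ and $\operatorname{wk}$ are equivalent on $X$; (iii) $J_{ns}$ is finite and for each $j\in J_{ns}$ one of $H_j,G_j$ is finite-dimensional. In particular, for a compact $C^*$-algebra $(\bigoplus_jK(H_j))_{c_0}$, the measures are equivalent iff they are equal iff all $H_j$ are separable.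

## Trace duality, and how the measures behave under contractions

**Fact 3 (textbook).** By trace duality, $K(H,G)^*$ is the space of nuclear operators from $G$ to $H$, and $K(H,G)^{**}=B(H,G)$ isometrically, with the canonical embedding being the inclusion. Finite rank operators are dense in the nuclear operators. Hence on bounded subsets of $B(H,G)$ the $w^*$-topology is the weak operator topology (WOT): $T_\alpha\to T$ iff $\langle T_\alpha x,y\rangle\to\langle Tx,y\rangle$ for all $x,y$. For bounded nets it suffices to check this for $x$ and $y$ in sets with dense linear span, for example in orthonormal bases; then it says that all matrix entries converge.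

**Fact 4.** Let $U:X\to Y$ be linear with $\|U\|\le1$. Then $\omega(UA)\le\omega(A)$ and $\operatorname{wk}(UA)\le\operatorname{wk}(A)$ for bounded $A\subset X$. Consequently, if $J:X\to Y$ and $Q:Y\to X$ are linear contractions with $QJ=\mathrm{id}_X$, then $\omega(JA)=\omega(A)$ and $\operatorname{wk}(JA)=\operatorname{wk}(A)$.

*Proof.* If $K\subset X$ is weakly compact, so is $UK$, and $\widehat{\operatorname{d}}(UA,UK)\le\widehat{\operatorname{d}}(A,K)$. This gives the claim for $\omega$. Next, $U^{**}$ is $w^*$-continuous, so $U^{**}(\overline A^{w^*})$ is $w^*$-compact; it contains $UA$, hence also $\overline{UA}^{w^*}$. Since $\operatorname{dist}(U^{**}x^{**},Y)\le\operatorname{dist}(x^{**},X)$, the claim for $\operatorname{wk}$ follows. For the last statement, $\omega(A)=\omega(QJA)\le\omega(JA)\le\omega(A)$, and the same for $\operatorname{wk}$. $\square$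

In the situation of the last sentence we say that $X$ is a **1-complemented copy** in $Y$. Test 2 is an example: $c_0(\Gamma)$ in $K(\ell_2(\Gamma))$. A 1-complemented copy in a 1-complemented copy is again a 1-complemented copy: compose the $J$'s and compose the $Q$'s.

## Two truncations that fail on $K(\ell_2)$

Let $H,G$ be separable and $c>\operatorname{wk}(A)$. As in Test 1, we want a map $\Phi$ on $K(H,G)$ that moves each operator by at most $c$, such that $w^*$-limits of $\Phi(T_\alpha)$ are compact whenever $T_\alpha\to T$ with $\operatorname{dist}(T,K(H,G))<c$. Two candidates come to mind, and one example defeats both.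

**Example 5.** Let $H$ have orthonormal basis $(e_i)_{i\in\mathbb N}$ and let $G$ have an orthonormal basis consisting of vectors $f_i$ and $g_{i,n}$, $i,n\in\mathbb N$. Put
$$T_n=\sum_{i\le n}\langle\cdot,e_i\rangle\big(\tfrac12f_i+g_{i,n}\big),\qquad T=\tfrac12\sum_i\langle\cdot,e_i\rangle f_i .$$
Then $\|T_n\|=\tfrac{\sqrt5}2$, and all matrix entries of $T_n$ converge to those of $T$, because the entry at $(e_i,g_{i,m})$ is $0$ once $n>m$. So $T_n\to T$ in the $w^*$-topology, with $\|T\|=\frac12$. The operator $T$ is half an isometry, so it is not compact. In fact $\operatorname{dist}(T,K(H,G))=\frac12$, since $\|(T-S)e_i\|\ge\frac12-\|Se_i\|\to\frac12$ for compact $S$. Hence the set $\{T_n\}$ has $\operatorname{wk}=\frac12$. Fix $c\in(\frac12,1)$.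

*Truncating singular values.* The most direct analogue of $\varphi_c$ discards the part of $T$ belonging to singular values $\le c$. But $T_n$ sends the orthonormal vectors $e_1,\dots,e_n$ to orthogonal vectors of norm $\frac{\sqrt5}2>c$, so all its nonzero singular values are $\frac{\sqrt5}2$. Nothing is discarded, and the limit is still the non-compact $T$. The singular values do not see which part of $T_n$ survives in the limit.

*Cutting off one tail.* Let $P_m$ be the projection onto the span of $e_1,\dots,e_m$ and $Q_m$ the projection onto the span of the first $m$ vectors of some enumeration of the basis of $G$. Subtract $(I-Q_m)T_n(I-P_m)$, where $m=m(T_n)$ is the first index for which this tail has norm $\le c$. Fix $m$. The tail of $T_n$ at $m$ sends $e_{m+1}$ to $(I-Q_m)(\frac12f_{m+1}+g_{m+1,n})$ as soon as $n>m$, and for large $n$ the vector $g_{m+1,n}$ lies outside the range of $Q_m$. So the tail has norm $\ge1>c$. Tails have norms that decrease in $m$, so $m(T_n)>m$ for all large $n$. Hence $m(T_n)\to\infty$, every fixed matrix entry is eventually untouched, and the limit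 is again $T$.

In the second attempt we waited too long before subtracting anything. The corner of $T_n$ on the first $p$ coordinates has, for large $n$, norm about that of the corner of $T$, which is at most $\frac12$; it could have been subtracted at no cost. So we should subtract a block as soon as possible, let it grow while its norm stays $\le c$, and start a new block when the norm would exceed $c$.

## Greedy block truncation $\Phi_c$

Let $H,G$ be separable. Fix increasing sequences of finite rank orthogonal projections $P_n$ on $H$ and $Q_n$ on $G$ converging strongly to the identities, with $P_0=0$, $Q_0=0$; put $P_\infty=I$, $Q_\infty=I$. (If a space is finite-dimensional, the projections are eventually $I$.) For $0\le m\le n\le\infty$ and $T\in B(H,G)$ put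
$$T[m,n]=(Q_n-Q_m)\,T\,(P_n-P_m). \tag{1}$$
If $m\le m'\le n'\le n$, then $T[m',n']$ is a corner of $T[m,n]$, so $\|T[m',n']\|\le\|T[m,n]\|$.

**Step 1. Distance to the compacts controls the tails.** This is what will later force the number of cuts to be finite. We claim
$$\operatorname{dist}(T,K(H,G))<c\ \Longrightarrow\ \limsup_m\|T[m,\infty]\|<c. \tag{2}$$
Choose a compact $F$ with $\|T-F\|<c$. Then
$$T[m,\infty]=(I-Q_m)(T-F)(I-P_m)+(I-Q_m)F(I-P_m),$$
so $\|T[m,\infty]\|\le\|T-F\|+\|(I-Q_m)F\|$. Since $Q_m\to I$ strongly with norms $\le1$, the convergence is uniform on the relatively compact image under $F$ of the unit ball. So $\|(I-Q_m)F\|\to0$, and the limsup is at most $\|T-F\|<c$.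

**Step 2. Tails are approximated by finite blocks.** This handles the last, infinite block. We claim
$$\|T[m,\infty]\|=\sup_{m\le n<\infty}\|T[m,n]\|. \tag{3}$$
As $n\to\infty$, $T[m,n]\to T[m,\infty]$ strongly, so $\|T[m,\infty]\|\le\liminf_n\|T[m,n]\|$. The reverse inequality holds because $T[m,n]$ is a corner of $T[m,\infty]$.

**Step 3. The cuts.** Fix $c>0$. For $T\in K(H,G)$ put $m_0=0$. Given $m_k<\infty$, put
$$m_{k+1}=m_{k+1}(T)=\min\{n\in\mathbb N:\ n>m_k,\ \|T[m_k,n]\|>c\}\in\mathbb N\cup\{\infty\},\qquad \min\emptyset=\infty, \tag{4}$$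
and if $m_k=\infty$, put $m_{k+1}=\infty$. Only finitely many $m_k$ are finite. Otherwise they increase to $\infty$ and $\|T[m_k,\infty]\|\ge\|T[m_k,m_{k+1}]\|>c$ for all $k$, contrary to (2), which applies because $\operatorname{dist}(T,K(H,G))=0$.

**Step 4. The map.** With $\infty-1=\infty$ define
$$R_c(T)=\sum_{k:\ m_k<\infty}T[m_k,\,m_{k+1}-1],\qquad \Phi_c(T)=T-R_c(T). \tag{5}$$
We claim
$$\|T-\Phi_c(T)\|\le c,\qquad \Phi_c(T)\in K(H,G),\qquad \Phi_c(T)=0\ \text{ if }\ \|T\|\le c. \tag{6}$$
The sum in (5) is a finite sum of compact operators, so $\Phi_c(T)$ is compact. Each summand has norm $\le c$. If $m_{k+1}<\infty$, this is the minimality in (4) (the block is $0$ when $m_{k+1}-1=m_k$). If $m_{k+1}=\infty$, then $\|T[m_k,n]\|\le c$ for all finite $n\ge m_k$, and (3) applies. Finally, the projections $E_k=P_{m_{k+1}-1}-P_{m_k}$ are mutually orthogonal, and so are $E_k'=Q_{m_{k+1}-1}-Q_{m_k}$. The $k$-th summand is $E_k'TE_k$, so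
$$\|R_c(T)h\|^2=\sum_k\|E_k'TE_kh\|^2\le c^2\sum_k\|E_kh\|^2\le c^2\|h\|^2 .$$
If $\|T\|\le c$, no block has norm $>c$, so $m_1=\infty$ and $R_c(T)=T[0,\infty]=T$.

**Example 6.** Let $H=G=\ell_2$ with $P_n=Q_n$ the coordinate projections. For $T=\operatorname{diag}(t_1,t_2,\dots)$ the norm of $T[m,n]$ is $\max_{m<i\le n}|t_i|$. So $m_1<m_2<\cdots$ are exactly the indices with $|t_i|>c$, and the blocks in (5) collect all other diagonal entries. Thus $\Phi_c(T)$ keeps the entries with $|t_i|>c$: it is the map $\varphi_c$ of Test 1. For a non-diagonal case take $c=1$ and $T=\begin{pmatrix}1&1\\1&1\end{pmatrix}$ in the upper left corner. Then $\|T[0,1]\|=1$ and $\|T[0,2]\|=2$, so $m_1=2$, $m_2=\infty$, and $R_1(T)=\begin{pmatrix}1&0\\0&0\end{pmatrix}$, $\Phi_1(T)=\begin{pmatrix}0&1\\1&1\end{pmatrix}$.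

## Weak* limits of $\Phi_c$ have finite rank

**Lemma 7.** Let $(T_\alpha)$ be a bounded net in $K(H,G)$, $H,G$ separable, with $T_\alpha\to T\in B(H,G)$ in the $w^*$-topology and $\operatorname{dist}(T,K(H,G))<c$. Then a subnet of $(\Phi_c(T_\alpha))$ $w^*$-converges to a finite rank operator $S$. If $\|T\|<c$, then $S=0$.

*Proof.* The map $\Phi_c$ is not continuous, so we follow the cuts $m_k(T_\alpha)$ along the net.

**Step 1. Make the cuts converge.** The space $\{0,1,2,\dots,\infty\}$, the one-point compactification of the non-negative integers, is compact. By Tychonoff's theorem we may pass to a subnet with $m_k(T_\alpha)\to m_k$ in it for every $k\ge0$. If $m_k<\infty$, then $m_k(T_\alpha)=m_k$ eventually, because finite points are isolated. Clearly $m_0=0$ and $m_k\le m_{k+1}$. If $m_k<\infty$, then eventually $m_{k+1}(T_\alpha)\ge m_k+1$, so $m_{k+1}\ge m_k+1$. Thus $(m_k)$ is strictly increasing as long as it is finite.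

**Step 2. Finite limit cuts see large blocks of $T$.** Suppose $m_{k+1}<\infty$; then also $m_k<\infty$. Eventually the $k$-th and $(k+1)$-st cuts of $T_\alpha$ are $m_k$ and $m_{k+1}$, so $\|T_\alpha[m_k,m_{k+1}]\|>c$ by (4). These operators act between fixed finite-dimensional spaces, where convergence of matrix entries is norm convergence. Hence
$$\|T[m_k,m_{k+1}]\|\ge c. \tag{7}$$

**Step 3. Only finitely many limit cuts are finite.** This is where the hypothesis on $T$ enters. If all $m_k$ were finite, then $m_k\to\infty$, and (7) gives $\|T[m_k,\infty]\|\ge c$ for all $k$, contradicting (2). Let $k\ge0$ be the largest index with $m_k<\infty$; it is fixed from now on. If $\|T\|<c$, then (7) shows $m_1=\infty$, that is, $k=0$.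

**Step 4. The limit of $R_c(T_\alpha)$.** We claim $R_c(T_\alpha)\to R$ in the WOT, where
$$R=\sum_{l<k}T[m_l,m_{l+1}-1]+T[m_k,\infty]. \tag{8}$$
Eventually $m_l(T_\alpha)=m_l$ for all $l\le k$, while $m_{k+1}(T_\alpha)\to\infty$. Fix a finite $n>m_k$ and consider $\alpha$ so late that also $m_{k+1}(T_\alpha)-1\ge n$. Compress $R_c(T_\alpha)$ to $Q_n\,\cdot\,P_n$. The blocks with index $l<k$ lie inside the first $m_k<n$ levels and do not change. The block with index $k$ becomes $T_\alpha[m_k,n]$. A block with index $>k$ starts at a cut $\ge m_{k+1}(T_\alpha)>n$, so it is annihilated. Hence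
$$Q_nR_c(T_\alpha)P_n=\sum_{l<k}T_\alpha[m_l,m_{l+1}-1]+T_\alpha[m_k,n].$$
The right side involves finite blocks only, so it converges in norm to $\sum_{l<k}T[m_l,m_{l+1}-1]+T[m_k,n]=Q_nRP_n$. Therefore $\langle R_c(T_\alpha)x,y\rangle\to\langle Rx,y\rangle$ for $x\in\bigcup_nP_nH$ and $y\in\bigcup_nQ_nG$. These sets are dense and $\|R_c(T_\alpha)\|\le c$, so the claim follows.

**Step 5. The rank of the limit.** By Step 4 the bounded net $\Phi_c(T_\alpha)=T_\alpha-R_c(T_\alpha)$ converges to $S:=T-R$, and
$$T-R=Q_{m_k}T+(I-Q_{m_k})TP_{m_k}-\sum_{l<k}T[m_l,m_{l+1}-1],$$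
because $T-(I-Q_m)T(I-P_m)=Q_mT+(I-Q_m)TP_m$. Every term on the right has finite rank. If $\|T\|<c$, then $k=0$ by Step 3, $R=T[0,\infty]=T$ and $S=0$. $\square$

In Example 5, $\|T\|=\frac12<c$, so the proof gives $m_1(T_n)\to\infty$ and $\Phi_c(T_n)\to0$ (every subnet has a subnet converging to $0$): the first block already absorbs all of the limit.

## Equality for separable $H$ and for norm-separable sets

**Proof of Theorem 1(a).** Let $H=G$ be separable, $A\subset K(H)$ bounded, and $c>\operatorname{wk}(A)$. By (6), $\Phi_c(A)$ is a bounded subset of $K(H)$. We show that it is relatively weakly compact. Let $S\in\overline{\Phi_c(A)}^{w^*}$, say $\Phi_c(T_\alpha)\to S$ with $T_\alpha\in A$. Bounded sets are relatively $w^*$-compact, so we may pass to a subnet with $T_\alpha\to T\in\overline A^{w^*}$. Then $\operatorname{dist}(T,K(H))\le\operatorname{wk}(A)<c$. By Lemma 7 a subnet of $\Phi_c(T_\alpha)$ has a finite rank limit, and this limit must be $S$. Thus $\overline{\Phi_c(A)}^{w^*}\subset K(H)$, and $\Phi_c(A)$ is relatively weakly compact. Its weak closure $K$ satisfies $\widehat{\operatorname{d}}(A,K)\le c$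 by (6), so $\omega(A)\le c$. Letting $c\downarrow\operatorname{wk}(A)$ gives $\omega(A)\le\operatorname{wk}(A)$, and the reverse inequality always holds. $\square$

**Proof of Theorem 2(a).** The purpose is to move $A$ into a separable corner. Let $\{T_j\}$ be countable and dense in $A$. Compact operators have separable range, so the closed span $H_0$ of the ranges of all $T_j$ and $T_j^*$ is separable. Let $\iota:H_0\to H$ be the inclusion and $P=\iota\iota^*$ the orthogonal projection onto $H_0$. Then $PT_j=T_j$ and $PT_j^*=T_j^*$, so $T_j=PT_jP$, and by density $T=PTP$ for all $T\in A$. The contractions $S\mapsto\iota S\iota^*$ from $K(H_0)$ to $K(H)$ and $T\mapsto\iota^*T\iota$ back show that $K(H_0)$ is a 1-complemented copy in $K(H)$, and $A$ is the image of $\iota^*A\iota$. If $\dim H_0=\infty$, Fact 4 and Theorem 1(a) for $K(H_0)$ give the claim; if $\dim H_0<\infty$, both quantities are $0$. $\square$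

## Columns over a binary tree: small $w^*$-limits of large vectors

Now let $H$ be non-separable. By Theorem 2(a), any set with $\operatorname{wk}<\omega$ must be non-separable. The diagonal and the single column passed our tests, so we mix them: consider null sequences of columns,
$$Z=c_0(\mathbb N;\ell_2(\Gamma)),\qquad Z^{**}=\ell_\infty(\mathbb N;\ell_2(\Gamma)).$$
Elements are $x=(x_i)_{i\in\mathbb N}$ with $x_i\in\ell_2(\Gamma)$, $\|x\|=\sup_i\|x_i\|$, and on bounded subsets of $Z^{**}$ the $w^*$-topology is pointwise convergence of all coordinates $x_i(\gamma)$.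

We want vectors of norm $\sqrt N$ whose $w^*$-limits lie within $1$ of $Z$. Take a set $F$ of $N$ points of $\Gamma$ and the vector $(1_F,\dots,1_F,0,0,\dots)$ with $n$ entries $1_F$. If $n$ is arbitrary, this is useless: with $F$ fixed and $n\to\infty$ the limit is the constant sequence $1_F$, which has distance $\sqrt N$ from $Z$. So $n$ must depend on $F$ in such a way that $n(F)\to\infty$ forces $F$ to dissolve, with at most one of its points surviving in the limit. A binary tree does this.

Let $\Gamma\subset\{0,1\}^{\mathbb N}$ have cardinality $\aleph_1$. For distinct $\gamma,\gamma'\in\Gamma$ let $\Delta(\gamma,\gamma')\in\mathbb N$ be the first coordinate at which they differ; for $\gamma=0000\dots$ and $\gamma'=0010\dots$ it is $3$. For $F\subset\Gamma$ with $|F|=N\ge2$ put $n(F)=\min\{\Delta(\gamma,\gamma'):\gamma\ne\gamma'\in F\}$. Thus $n(F)>r$ iff all elements of $F$ share their first $r$ coordinates. Put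
$$x_F=(\underbrace{1_F,\dots,1_F}_{n(F)},0,0,\dots)\in Z,\qquad D_N=\{x_F:\ F\subset\Gamma,\ |F|=N\}.$$
Clearly $\|x_F\|=\sqrt N$.

**Lemma 8.** $\operatorname{wk}(D_N)\le1$.

*Proof.* Let $x_{F_\alpha}\to x^{**}$ in the $w^*$-topology. By compactness, pass to a subnet such that $1_{F_\alpha}\to1_E$ pointwise in $\{0,1\}^\Gamma$ and $n(F_\alpha)\to n\in\mathbb N\cup\{\infty\}$. Any finite subset of $E$ is eventually contained in $F_\alpha$, so $|E|\le N$. For $i\le n$, $i$ finite, eventually $i\le n(F_\alpha)$, so $x^{**}_i=1_E$. For $i>n$, eventually $i>n(F_\alpha)$, so $x_i^{**}=0$. If $n<\infty$, then $x^{**}\in Z$. If $n=\infty$, then $|E|\le1$: for distinct $\gamma,\gamma'\in E$ we would eventually have $\gamma,\gamma'\in F_\alpha$ and so $n(F_\alpha)\le\Delta(\gamma,\gamma')$, contradicting $n(F_\alpha)\to\infty$. So $\|x^{**}\|\le1$. In all cases $\operatorname{dist}(x^{**},Z)\le1$. $\square$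

**Why $\Gamma$ must be uncountable.** Suppose we had used a countable $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Let $F'$ be $F$ without its element of smallest index and let $y_F=(1_{F'},\dots,1_{F'},0,\dots)$ with $n(F)$ entries $1_{F'}$. Then $\|x_F-y_F\|=1$. Moreover, $\{y_F\}$ is relatively weakly compact. Indeed, take a $w^*$-limit and a subnet as in the proof of Lemma 8, with also $1_{F_\alpha'}\to1_{E'}$; then $E'\subset E$. If $n<\infty$, the limit is in $Z$. If $n=\infty$ and $E=\emptyset$, the limit is $0$. If $n=\infty$ and $E=\{\gamma_p\}$, then eventually $F_\alpha\cap\{\gamma_1,\dots,\gamma_p\}=\{\gamma_p\}$, so $\gamma_p$ is the element that was removed, $E'=\emptyset$, and the limit is $0$. So for countable $\Gamma$ we would get $\omega(D_N)\le1$. The lower bound for $\omega(D_N)$ therefore has to use that $\Gamma$ is uncountable.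

## Rational averages and the pigeonhole: $\omega(D_N)=\sqrt N$

What does a weakly compact $K\subset Z$ look like in the coordinates belonging to one fixed $\gamma$? For each $k\in K$, $k_i(\gamma)\to0$ as $i\to\infty$. One would like this to be uniform over $K$: then $|k_i(\gamma)|<\delta$ for all $k\in K$ as soon as $i$ passes some $r(\gamma)$. This is false. Let $u_i\in Z$ have the entry $1$ at $(i,\gamma)$ and $0$ elsewhere. Then $(u_i)$ is weakly null, $K=\{0\}\cup\{u_i:i\in\mathbb N\}$ is weakly compact, and $\sup_{k\in K}|k_i(\gamma)|=1$ for every $i$. But the averages are small: $\big|\frac1r\sum_{i\le r}k_i(\gamma)\big|\le\frac1r$ on this $K$. Convex combinations are enough, and since $D_N$ repeats the same vector $1_F$, averaging over $i\le n(F)$ does it no harm.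

**Lemma 9.** $\omega(D_N)=\sqrt N$.

*Proof.* Taking $K=\{0\}$ gives $\omega(D_N)\le\sqrt N$. Conversely, let $K\subset Z$ be nonempty and weakly compact with $\widehat{\operatorname{d}}(D_N,K)<d$, and let $\delta\in(0,1)$. We show $d>\sqrt N(1-\delta)$.

**Step 1. A small rational average for each $\gamma$.** We claim that for each $\gamma\in\Gamma$ there is a finitely supported probability measure $\mu_\gamma$ on $\mathbb N$ with rational weights such that
$$\Big|\sum_i\mu_\gamma(i)\,k_i(\gamma)\Big|<\delta\qquad\text{for all }k\in K. \tag{9}$$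
The functions $f_i(k)=k_i(\gamma)$ on $(K,w)$ are continuous, are bounded by $M=\sup_{k\in K}\|k\|<\infty$, and tend to $0$ pointwise as $i\to\infty$ because $\|k_i\|\to0$ for $k\in Z$. By the Riesz representation theorem, continuous functionals on $C(K,w)$ are integrals against finite regular measures; by dominated convergence $\int f_i\,d\nu\to0$ for each of them. So $(f_i)$ is weakly null in $C(K,w)$. By Mazur's theorem $0$ is in the norm closure of the convex hull of the $f_i$, so there are weights $w_1,\dots,w_q\ge0$ with sum $1$ and $\eta:=\|\sum_{i\le q}w_if_i\|_\infty<\delta$. Choose rational weights $w_i'\ge0$ with sum $1$ and $M\sum_{i\le q}|w_i-w_i'|<\delta-\eta$. Then $\|\sum w_i'f_i\|_\infty<\delta$, which is (9) with $\mu_\gamma(i)=w_i'$.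

**Step 2. One average for many $\gamma$.** There are only countably many finitely supported probability measures on $\mathbb N$ with rational weights, and $\Gamma$ is uncountable. So there is one $\mu$ for which $\Gamma'=\{\gamma:\mu_\gamma=\mu\}$ is uncountable. Let $\operatorname{supp}\mu\subset\{1,\dots,r\}$.

**Step 3. A set $F$ with a long block.** The set $\{0,1\}^r$ is finite, so uncountably many elements of $\Gamma'$ share the same first $r$ coordinates. Let $F$ consist of $N$ of them. Then $n(F)>r$, so the first $r$ entries of $x_F$ are all equal to $1_F$.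

**Step 4. Averaging.** Pick $k\in K$ with $\|x_F-k\|<d$. For $i\le r$ we get $\|1_F-k_i\|<d$. Put $\bar k=\sum_i\mu(i)k_i\in\ell_2(\Gamma)$. As a convex combination, $\|1_F-\bar k\|<d$. For $\gamma\in F\subset\Gamma'$, (9) gives $|\bar k(\gamma)|<\delta$. Hence
$$d>\|1_F-\bar k\|\ge\Big(\sum_{\gamma\in F}|1-\bar k(\gamma)|^2\Big)^{1/2}\ge\sqrt N\,(1-\delta).$$
Since $\delta\in(0,1)$ was arbitrary, $d\ge\sqrt N$. Hence $\omega(D_N)\ge\sqrt N$. $\square$

## Placing $c_0(\mathbb N;\ell_2(\Gamma))$ inside $K(H)$

**Proof of Theorem 1(b).** It remains to find $Z$ as a 1-complemented copy in $K(H)$. Since $H$ is non-separable, it contains an orthonormal family $\{e_i\}_{i\in\mathbb N}\cup\{f_{i,\gamma}\}_{i\in\mathbb N,\gamma\in\Gamma}$, which has cardinality $\aleph_1$. Define $J:Z\to K(H)$ and $Q:K(H)\to Z$ by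
$$J(x)=\sum_i\langle\cdot,e_i\rangle\sum_\gamma x_i(\gamma)f_{i,\gamma},\qquad Q(S)=\big((\langle Se_i,f_{i,\gamma}\rangle)_\gamma\big)_i. \tag{10}$$

*$J$ is an isometry into $K(H)$.* The vectors $\sum_\gamma x_i(\gamma)f_{i,\gamma}$ are mutually orthogonal with norms $\|x_i\|$, so $\|J(x)h\|^2=\sum_i|\langle h,e_i\rangle|^2\|x_i\|^2\le\sup_i\|x_i\|^2\,\|h\|^2$, while $\|J(x)e_i\|=\|x_i\|$. So $\|J(x)\|=\|x\|$. The sum over $i\le p$ has finite rank, and by the same computation it differs from $J(x)$ by norm $\sup_{i>p}\|x_i\|\to0$. So $J(x)$ is compact.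

*$Q$ is a well-defined contraction.* By Bessel's inequality $\|Q(S)_i\|\le\|Se_i\|\le\|S\|$, and $\|Se_i\|\to0$ because $S$ is compact and $(e_i)$ is weakly null.

*$QJ=\mathrm{id}_Z$*, since $\langle J(x)e_i,f_{i,\gamma}\rangle=x_i(\gamma)$.

Put $A_N=J(D_N)$. As $x_F$ has finitely many nonzero entries $x_i$, each operator in $A_N$ has finite rank, and its norm is $\sqrt N$. By Fact 4 and Lemmas 8 and 9, $\operatorname{wk}(A_N)\le1$ and $\omega(A_N)=\sqrt N$. If $\omega\le C\operatorname{wk}$ held, we would have $\sqrt N\le C$ for all $N\ge2$, which is impossible. $\square$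

Together, (a) and (b) prove the last sentence of Theorem 1.

**Proof of Theorem 2(b).** Both measures are positively homogeneous, and for a union of two bounded sets each is the maximum of the two values. For $\operatorname{wk}$ this holds because the $w^*$-closure of a union of two sets is the union of their closures. For $\omega$, "$\ge$" is monotonicity, and "$\le$" follows by using $K_1\cup K_2$, where $K_1,K_2$ are weakly compact sets chosen for the two parts.

Let $B$ be the closed unit ball of $K(H)$; by Test 4, $\operatorname{wk}(B)=\omega(B)=1$. Given $0<s\le t$, choose $N\ge2$ with $\sqrt N\ge t/s$ and put $A=\frac t{\sqrt N}A_N\cup sB$. Then $\operatorname{wk}\big(\frac t{\sqrt N}A_N\big)\le\frac t{\sqrt N}\le s$ and $\omega\big(\frac t{\sqrt N}A_N\big)=t$. Hence $\operatorname{wk}(A)=s$ and $\omega(A)=\max(t,s)=t$. $\square$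

## $c_0$-sums of the spaces $K(H_j,G_j)$

We prove Theorem 2(c). The bidual is $X^{**}=\big(\bigoplus_jB(H_j,G_j)\big)_{\ell_\infty}$, since the dual of a $c_0$-sum is the $\ell_1$-sum of the duals and the dual of that is the $\ell_\infty$-sum of the biduals. Finitely supported elements are dense in the $\ell_1$-sum, so on bounded sets $w^*$-convergence is coordinatewise $w^*$-convergence. The implication (i)$\Rightarrow$(ii) is trivial.

**Step 1. (iii)$\Rightarrow$(i) when $J_{ns}=\emptyset$: truncate in each coordinate.** Each pair $H_j,G_j$ is separable; fix projections for each $j$ as in the definition of $\Phi_c$. Let $A\subset X$ be bounded and $c>\operatorname{wk}(A)$. For $x=(T^j)\in A$ put $\Phi(x)=(\Phi_c(T^j))_j$. Only finitely many $j$ have $\|T^j\|>c$, so by (6) only finitely many entries of $\Phi(x)$ are nonzero. Thus $\Phi(x)\in X$, and $\|x-\Phi(x)\|\le c$, again by (6). In particular $\Phi(A)$ is bounded.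

Let $S=(S^j)\in\overline{\Phi(A)}^{w^*}$, say $\Phi(x_\alpha)\to S$ with $x_\alpha\in A$. Pass to a subnet with $x_\alpha\to x^{**}=(T^j)\in\overline A^{w^*}$. Then $\operatorname{dist}(x^{**},X)<c$, so there is $y\in X$ with $\|x^{**}-y\|<c$. Hence $\operatorname{dist}(T^j,K(H_j,G_j))<c$ for all $j$. Also $\|T^j\|\le\|x^{**}-y\|+\|y^j\|<c$ for all but finitely many $j$, because $\|y^j\|<c-\|x^{**}-y\|$ for all but finitely many $j$. Now apply Lemma 7 to the $j$-th coordinates of $x_\alpha$. Some subnet of $\Phi_c(T_\alpha^j)$ converges to a finite rank operator, which is $0$ if $\|T^j\|<c$; since the whole net converges to $S^j$, this limit is $S^j$. So every $S^j$ has finite rank and all but finitely many are $0$. Thus $S\in X$, the set $\Phi(A)$ is relatively weakly compact, and $\omega(A)\le c$. Letting $c\downarrow\operatorname{wk}(A)$ we get $\omega(A)\le\operatorname{wk}(A)$, hence equality.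

**Step 2. (iii)$\Rightarrow$(i) in general: split off a reflexive summand.** Assume (iii). Then $X=Y\oplus_\infty Z'$, where $Y$ is the finite sum of the $K(H_j,G_j)$ with $j\in J_{ns}$, and $Z'$ is the $c_0$-sum over the other $j$, to which Step 1 applies. If $\dim H_j=n<\infty$ with orthonormal basis $(e_i)$, then $S\mapsto(Se_i)_{i\le n}$ is an isomorphism of $K(H_j,G_j)$ onto $G_j^n$. If $\dim G_j=n<\infty$ with orthonormal basis $(g_i)$, then $S\mapsto(\langle S\,\cdot\,,g_i\rangle)_{i\le n}$ is an isomorphism onto $(H_j^*)^n$. So $Y$ is a finite sum of spaces isomorphic to Hilbert spaces, hence reflexive.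

Let $\pi:X\to Z'$ be the projection, and let $A\subset X$ be bounded by $\rho$. If $K\subset Z'$ is weakly compact, then $\rho B_Y\times K$ is weakly compact in $X$, because $\rho B_Y$ is weakly compact and the weak topology of $Y\oplus_\infty Z'$ is the product of the weak topologies. For $a=(y,z)\in A$ we have $y\in\rho B_Y$, so $\operatorname{dist}(a,\rho B_Y\times K)=\operatorname{dist}(z,K)$. Therefore $\omega(A)\le\omega(\pi A)$, and with Step 1 and Fact 4,
$$\omega(A)\le\omega(\pi A)=\operatorname{wk}(\pi A)\le\operatorname{wk}(A).$$

**Step 3. (ii)$\Rightarrow$(iii): find $Z$ in $X$.** Suppose (iii) fails. We show that $Z=c_0(\mathbb N;\ell_2(\Gamma))$ is a 1-complemented copy in $X$. Then by Fact 4 and Lemmas 8 and 9 the images of the sets $D_N$ have $\operatorname{wk}\le1$ and $\omega=\sqrt N$ for all $N\ge2$, so (ii) fails. Coordinate embeddings and projections show that each $K(H_j,G_j)$, and each $c_0$-sum of these over a subset of $J$, is a 1-complemented copy in $X$. If (iii) fails, one of two cases occurs.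

*Case 1: for some $j$ both $H_j,G_j$ are infinite-dimensional and one of them is non-separable.* If $G_j$ is non-separable, choose orthonormal families $\{e_i\}_{i\in\mathbb N}\subset H_j$ and $\{f_{i,\gamma}\}\subset G_j$. Formula (10) and its verification apply word for word. If $H_j$ is non-separable, choose orthonormal families $\{e_{i,\gamma}\}\subset H_j$ and $\{f_i\}_{i\in\mathbb N}\subset G_j$ and put
$$J(x)=\sum_i\langle\cdot,v_i\rangle f_i,\quad v_i=\sum_\gamma\overline{x_i(\gamma)}\,e_{i,\gamma},\qquad Q(S)=\big((\langle Se_{i,\gamma},f_i\rangle)_\gamma\big)_i.$$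
The conjugation makes $J$ linear. The vectors $v_i$ are mutually orthogonal with $\|v_i\|=\|x_i\|$. By Bessel's inequality for the normalized nonzero $v_i$, $\|J(x)h\|^2=\sum_i|\langle h,v_i\rangle|^2\le\sup_i\|x_i\|^2\,\|h\|^2$. For $v_i\neq0$ the unit vector $v_i/\|v_i\|$ is sent to $\|v_i\|f_i$. So $\|J(x)\|=\|x\|$, and $J(x)$ is compact by truncating the sum as before. Since $\langle Se_{i,\gamma},f_i\rangle=\langle e_{i,\gamma},S^*f_i\rangle$, Bessel's inequality gives $\|Q(S)_i\|\le\|S^*f_i\|\le\|S\|$, and $\|S^*f_i\|\to0$ because $S^*$ is compact. So $Q$ is a well-defined contraction into $Z$. Finally $\langle J(x)e_{i,\gamma},f_i\rangle=\langle e_{i,\gamma},v_i\rangle=x_i(\gamma)$, so $QJ=\mathrm{id}_Z$.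

*Case 2: $J_{ns}$ is infinite.* Choose distinct $j_1,j_2,\dots\in J_{ns}$. We place $\ell_2(\Gamma)$ in each $K(H_{j_i},G_{j_i})$ as a 1-complemented copy. If $G_{j_i}$ is non-separable, fix a unit vector $h\in H_{j_i}$ and an isometry $V:\ell_2(\Gamma)\to G_{j_i}$, and use $y\mapsto\langle\cdot,h\rangle Vy$, which has norm $\|y\|$, and the contraction $S\mapsto V^*Sh$; their composition is $y\mapsto V^*Vy=y$. If $H_{j_i}$ is non-separable, fix an orthonormal family $(e_\gamma)_{\gamma\in\Gamma}\subset H_{j_i}$ and a unit vector $g\in G_{j_i}$, and use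
$$y\mapsto\Big\langle\cdot,\sum_\gamma\overline{y(\gamma)}e_\gamma\Big\rangle g,\qquad S\mapsto(\langle Se_\gamma,g\rangle)_\gamma .$$
The first map is linear with norm preserved. The second is a contraction because $\langle Se_\gamma,g\rangle=\langle e_\gamma,S^*g\rangle$ and $\|S^*g\|\le\|S\|$. The composition sends $y$ to $(y(\gamma))_\gamma=y$. Applying these maps in each coordinate $i$ gives contractions between $Z$, the $c_0$-sum of countably many copies of $\ell_2(\Gamma)$, and $\big(\bigoplus_iK(H_{j_i},G_{j_i})\big)_{c_0}$, whose composition is $\mathrm{id}_Z$. So $Z$ is a 1-complemented copy in this $c_0$-sum, hence in $X$.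

**Step 4. The compact $C^*$-algebra case.** Let $G_j=H_j$ for all $j$. If $j\in J_{ns}$, then $H_j=G_j$ is non-separable, so neither space is finite-dimensional. Hence (iii) holds iff $J_{ns}=\emptyset$, that is, iff all $H_j$ are separable. $\square$
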